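# The Dolbeault–Dirac operator on irreducible quantum flag manifolds

Throughout, $c,C>0$ denote constants that do not depend on the weight $\lambda$ or on the vectors considered; they may change from line to line. Inner products are conjugate-linear in the first variable.

## 1. $U_q(\mathfrak g)$, its coordinate algebra, and the Haar state

Let $G$ be a compact connected simply connected simple Lie group with complexified Lie algebra $\mathfrak g$. Let $\Pi=\{\alpha_i\}$ be the simple roots, $P^+$ the dominant integral weights, $\theta$ the highest root, $\rho$ the half-sum of the positive roots. Let $q>0$, $q\ne1$, $q_i=q^{(\alpha_i,\alpha_i)/2}$ and $Q=\max(q,q^{-1})>1$.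

**Definition 1.1 (the algebra $U$).** $U=U_q(\mathfrak g)$ is the Hopf $*$-algebra with generators $E_i,F_i,K_\beta$ ($\beta$ in the root lattice), $K_i=K_{\alpha_i}$, the usual relations including $[E_i,F_i]=\frac{K_i-K_i^{-1}}{q_i-q_i^{-1}}$ and the $q$-Serre relations, and
$$\Delta E_i=E_i\otimes K_i+1\otimes E_i,\qquad \Delta F_i=F_i\otimes 1+K_i^{-1}\otimes F_i,$$
$$S(E_i)=-E_iK_i^{-1},\quad S(F_i)=-K_iF_i,\quad E_i^*=K_iF_i,\quad F_i^*=E_iK_i^{-1},\quad K_\beta^*=K_\beta .$$

One has $S^2(E_i)=K_iE_iK_i^{-1}=q^{(\alpha_i,\alpha_i)}E_i$, and $(2\rho,\alpha_i)=(\alpha_i,\alpha_i)$; treating $F_i$ in the same way,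
$$S^2(y)=K_{2\rho}\,y\,K_{2\rho}^{-1}\qquad(y\in U).\tag{1.1}$$
In every Hopf $*$-algebra $S(u)^*=S^{-1}(u^*)$. The type 1 irreducible finite-dimensional modules are $V_\lambda$, $\lambda\in P^+$. They carry an inner product for which $u^*$ acts as the adjoint of $u$ (they are *unitary*), and $K_\beta$ acts on the weight space of weight $\nu$ by $q^{(\beta,\nu)}$. Finite-dimensional type 1 modules are semisimple and have the classical characters.

**Definition 1.2 (the algebra $A$).** $A=\mathbb C_q[G]=\bigoplus_{\lambda\in P^+}A_\lambda$, where $A_\lambda$ is the span of the matrix coefficients of $V_\lambda$. It is a Hopf $*$-algebra paired with $U$ by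
$$\langle uv,a\rangle=\langle u,a_{(1)}\rangle\langle v,a_{(2)}\rangle,\quad \langle u,ab\rangle=\langle u_{(1)},a\rangle\langle u_{(2)},b\rangle,\quad\langle u,a^*\rangle=\overline{\langle S(u)^*,a\rangle}.$$

If $W$ is a finite-dimensional unitary module with orthonormal basis $(\epsilon_i)$ and $u\epsilon_j=\sum_i\rho(u)_{ij}\epsilon_i$, its matrix coefficients are the $t_{ij}\in A$ with $\langle u,t_{ij}\rangle=\rho(u)_{ij}$. Then $\Delta t_{ij}=\sum_kt_{ik}\otimes t_{kj}$ and $\varepsilon(t_{ij})=\delta_{ij}$.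

$U$ acts on $A$ from the left by $u\triangleright a=a_{(1)}\langle u,a_{(2)}\rangle$; we often write $ua$. From the pairing rules,
$$u\triangleright(ab)=(u_{(1)}\triangleright a)(u_{(2)}\triangleright b),\qquad (u\triangleright a)^*=S(u)^*\triangleright a^*,\qquad u\,t_{ij}=\sum_kt_{ik}\,\rho(u)_{kj}.\tag{1.2}$$
Under $\triangleright$, each $A_\lambda$ is a multiple of $V_\lambda$. The action $\triangleright$ commutes with the left coaction $\Delta$.

The Haar state $\mathbf h$ of $A$ is faithful, left multiplication by $a\in A$ is bounded on $L^2(A)=L^2(A,\mathbf h)$ (inner product $\mathbf h(a^*b)$), the $A_\lambda$ are mutually orthogonal, $(\mathrm{id}\otimes\mathbf h)\Delta(a)=\mathbf h(a)1$ and $\mathbf h(u\triangleright a)=\varepsilon(u)\mathbf h(a)$. It follows that $\triangleright$ is a $*$-representation: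
$$\mathbf h\big(a^*(ub)\big)=\mathbf h\big((u^*a)^*b\big).\tag{1.3}$$
To see this, note that $v_{(1)}\triangleright\big(x\,(S(v_{(2)})y)\big)=(v_{(1)}x)(v_{(2)}S(v_{(3)})y)=(vx)y$, so $\mathbf h((vx)y)=\mathbf h(x(S(v)y))$. Put $v=S^{-1}(u)$, $x=a^*$, $y=b$, and use $(u^*a)^*=S(u^*)^*\triangleright a^*=S^{-1}(u)\triangleright a^*$.

**Example 1.3.** For $G=SU(2)$ normalize $(\alpha,\alpha)=2$, so $q_\alpha=q$. The modules are $V_\lambda$ with $\lambda=r\varpi$, $r\ge0$, of dimension $r+1$; $K$ has eigenvalues $q^{r},q^{r-2},\dots,q^{-r}$; and $\theta=\alpha$ gives $(\theta,\lambda)=r$. On the vector of $K$-eigenvalue $q^p$ the operator $EF$ acts by $\big[\frac{r-p}2+1\big]_q\big[\frac{r+p}2\big]_q$, where $[a]_q=\frac{q^a-q^{-a}}{q-q^{-1}}$.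

## 2. Cominuscule roots and irreducible quantum flag manifolds

**Definition 2.1.** A simple root $\alpha_s$ is *cominuscule* if its coefficient in $\theta$ is $1$.

**Example 2.2.** In type $A$, $\theta=\sum\alpha_i$, so every simple root is cominuscule. In type $G_2$ the highest root is $3\alpha_1+2\alpha_2$, so there is none.

**Definition 2.3.** Fix a cominuscule $\alpha_s$, put $S=\Pi\setminus\{\alpha_s\}$, and let $L_S$ be the corresponding Levi subgroup. Let $U_{\mathfrak l}=U_q(\mathfrak l_S)\subseteq U$ be generated by the $E_j,F_j$ with $j\neq s$ and all $K_\beta$; it is a Hopf $*$-subalgebra. The *irreducible quantum flag manifold* is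
$$B=\mathbb C_q[G/L_S]=\{b\in A:\ ub=\varepsilon(u)b\ \text{ for all }u\in U_{\mathfrak l}\}.$$

By (1.2), $B$ is a $*$-subalgebra, and $\Delta(B)\subseteq A\otimes B$, so $A$ coacts on $B$ from the left. Put $B^+=B\cap\ker\varepsilon$ and $B_\lambda=B\cap A_\lambda$. Let $n$ be the complex dimension of $G/L_S$.

**Example 2.4.** For $SU(2)$, $U_{\mathfrak l}=\mathbb C[K^{\pm1}]$ and $B=\{b:Kb=b\}$, a quantum two-sphere with $n=1$. The module $V_{r\varpi}$ has a vector of weight $0$ exactly when $r=2l$ is even, so $B_{2l\varpi}$ has dimension $2l+1$ and $B_{r\varpi}=0$ for odd $r$.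

**Example 2.5 ($B\ne\mathbb C$ always).** Take $W=V_{\varpi_s}$ with an orthonormal weight basis whose first vector is a highest weight vector. For $j\ne s$ that vector is killed by $F_j$, so it spans a $U_{\mathfrak l}$-stable line, with $*$-character $\chi$. By (1.2), $ut_{i1}=\chi(u)t_{i1}$ and, for $u\in U_{\mathfrak l}$, $ut_{i1}^*=(S^{-1}(u^*)t_{i1})^*=\chi(S(u))t_{i1}^*$. So $t_{i1}t_{i1}^*\in B$. For $i\neq1$ it is nonzero, because $\mathbf h$ is faithful, and it has counit $0$; hence it is not a scalar.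

## 3. Forms, Kähler structure, Hodge map, inner product

**Definition 3.1.** A *left-covariant differential $*$-calculus* over $B$ is a differential graded algebra $(\Omega^\bullet,\mathrm d)$ with $\Omega^0=B$, generated by $B$ and $\Omega^1=B\,\mathrm dB$, with a conjugate-linear involution such that $(\omega\wedge\nu)^*=(-1)^{kl}\nu^*\wedge\omega^*$ (degrees $k,l$) and $\mathrm d(\omega^*)=(\mathrm d\omega)^*$, and with a left $A$-coaction $\omega\mapsto\omega_{(-1)}\otimes\omega_{(0)}$ that extends that of $B$, is multiplicative and $*$-compatible, and commutes with $\mathrm d$. A *covariant complex structure* is an $\mathbb N^2$-grading $\Omega^\bullet=\bigoplus\Omega^{(a,b)}$ by subcomodules, respected by $\wedge$, with $(\Omega^{(a,b)})^*=\Omega^{(b,a)}$ and $\mathrm d=\partial+\overline\partial$, where $\partial,\overline\partial$ are the components of bidegree $(1,0)$ and $(0,1)$.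

**Example 3.2.** On the two-sphere put $\partial b=Fb$ and $\overline\partial b=EK^{-1}b=Eb$, with values in $\{a:Ka=q^{\mp2}a\}\subseteq A$, on which $B$ acts by multiplication on both sides. Since $\Delta F=F\otimes1+K^{-1}\otimes F$ and $Kb=b$, we get $F(bb')=(Fb)b'+b(Fb')$; in the same way $\Delta(EK^{-1})=EK^{-1}\otimes1+K^{-1}\otimes EK^{-1}$ gives the Leibniz rule for $\overline\partial$. Section 9 shows that this is the degree-one part of the calculus below, up to exchanging the names $\partial$ and $\overline\partial$.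

We use the *Heckenberger–Kolb calculus* $(\Omega^\bullet,\mathrm d)$ of $B$ with its covariant complex structure; it has total dimension $2n$. The following facts about it are cited.

* (HK1) (Heckenberger–Kolb, *Proc. London Math. Soc.* 89 (2004)) There are exactly two non-isomorphic finite-dimensional irreducible left-covariant first-order calculi on $B$; $\Omega^1$ is their direct sum; $\Omega^\bullet$ is generated by $B$ and $\Omega^1=B\,\mathrm dB$.
* (HK2) (Heckenberger–Kolb, *J. Algebra* 305 (2006)) The complex structure is *factorisable*: $\wedge:\Omega^{(a,0)}\otimes_B\Omega^{(0,b)}\to\Omega^{(a,b)}$ is an isomorphism. Also $\Omega^{(a,b)}=0$ if $a>n$ or $b>n$.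

**Definition 3.3.** $(\Omega^{(\bullet,\bullet)},\sigma)$ is an *Hermitian structure* if $\sigma\in\Omega^{(1,1)}$ is central and real and, with $L(\omega)=\sigma\wedge\omega$, $L^{n-k}:\Omega^k\to\Omega^{2n-k}$ is an isomorphism for $0\le k<n$. It is a *Kähler structure* if in addition $\mathrm d\sigma=0$.

Let $\kappa\in\Omega^{(1,1)}$ be a nonzero real left $A$-coinvariant form; it is unique up to a real scalar. **Hypothesis:** $(\Omega^{(\bullet,\bullet)},\kappa)$ is an Hermitian structure. It is known that then $\mathrm d\kappa=0$, so it is a Kähler structure. From here on $L$ is taken with $\sigma=\kappa$.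

**Example 3.4.** For $n=1$ the isomorphism condition only says that $b\mapsto\kappa b$ is a bijection $B\to\Omega^2$.

**Definition 3.5.** A form $\alpha\in\Omega^k$, $k\le n$, is *primitive* if $L^{n-k+1}\alpha=0$; $P^{(a,b)}$ denotes the primitive forms of bidegree $(a,b)$. Every form is uniquely a sum of terms $L^j(\alpha)$ with $\alpha$ primitive (Lefschetz decomposition). The *Hodge map* is
$$\ast_\kappa\big(L^j(\alpha)\big)=(-1)^{\frac{k(k+1)}2}\,i^{a-b}\,\frac{j!}{(n-j-k)!}\,L^{n-j-k}(\alpha),\qquad \alpha\in P^{(a,b)},\ k=a+b .$$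

**Example 3.6.** For $n=1$: $\ast_\kappa(1)=\kappa$, $\ast_\kappa(\kappa)=1$, $\ast_\kappa=-i$ on $\Omega^{(1,0)}$ and $\ast_\kappa=-i^{-1}=i$ on $\Omega^{(0,1)}$.

**Definition 3.7.** $g_\kappa(\omega,\nu)=\ast_\kappa(\ast_\kappa(\omega^*)\wedge\nu)\in B$ for forms of equal degree, and $0$ otherwise; $\langle\omega,\nu\rangle=\mathbf h(g_\kappa(\omega,\nu))$. **Hypothesis:** $\kappa$ is normalized in sign and scale so that $\langle\cdot,\cdot\rangle$ is positive definite on $\Omega^\bullet$.

**Example 3.8.** For $f,f'\in B$: $\ast_\kappa(f^*)=\frac1{n!}L^n(f^*)$ and $\ast_\kappa(L^n(f^*f'))=n!\,f^*f'$, so $g_\kappa(f,f')=f^*f'$ and $\langle f,f'\rangle=\mathbf h(f^*f')$.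

Let $\overline\partial^\dagger:\Omega^{(0,k+1)}\to\Omega^{(0,k)}$ be the adjoint: $\langle\overline\partial\omega,\nu\rangle=\langle\omega,\overline\partial^\dagger\nu\rangle$ (its existence is shown in Section 11). Let $L^2(\Omega^{(0,\bullet)})$ be the completion of $\Omega^{(0,\bullet)}$, and let $D$ be the closure of $\overline\partial+\overline\partial^\dagger$ with initial domain $\Omega^{(0,\bullet)}$.

**Definition 3.9.** A *spectral triple* $(A',\mathcal H,D')$ consists of a unital $*$-algebra $A'$ represented faithfully by bounded operators on a Hilbert space $\mathcal H$ and a densely defined self-adjoint $D'$ with compact resolvent, such that each $[D',a]$, $a\in A'$, extends to a bounded operator.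

**Example 3.10.** Trigonometric polynomials on the circle, acting on $L^2(S^1)$, with $D'=-i\frac{d}{dx}$: the eigenvalues are the integers, each simple, so the resolvent is compact, and $[D',f]=-if'$ is bounded.

## 4. Does $\overline\partial+\overline\partial^\dagger$ give a spectral triple?

We ask whether
$$\big(B,\ L^2(\Omega^{(0,\bullet)}),\ D\big),\qquad B\text{ acting by left multiplication},$$
is a spectral triple. Algebraically $D$ is an orthogonal sum of finite Hermitian matrices, so compactness of the resolvent means that only finitely many eigenvalues, with multiplicity, lie in any bounded interval. Nothing in the definition of $D$ says how large its eigenvalues are. The answer is yes, with a precise growth rate.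

**Theorem 1.** Under the hypotheses above, $(B,L^2(\Omega^{(0,\bullet)}),D)$ is a spectral triple.

**Theorem 2.** For $\lambda\in P^+$ let $\Omega^{(0,\bullet)}_\lambda$ be the $\lambda$-isotypic part for the left $A$-coaction. There are $0<c_1\le c_2$ with
$$c_1\,Q^{(\theta,\lambda)}\ \le\ (1+D^2)|_{\Omega_\lambda^{(0,\bullet)}}\ \le\ c_2\,Q^{(\theta,\lambda)}\qquad\text{for all }\lambda .$$
Hence $(1+D^2)^{-s}$ is trace class for every $s>0$, and the number $N(\Lambda)$ of eigenvalues of $D^2$ that are $\le\Lambda$, with multiplicity, satisfies $c(\log\Lambda)^{2n}\le N(\Lambda)\le C(\log\Lambda)^{2n}$ for large $\Lambda$.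

## 5. The quantum two-sphere by hand

Let $G=SU(2)$. We use Example 3.2 and, ahead of its proof, formula (10.1): for $\omega=a\otimes\bar e$, $\omega'=a'\otimes\bar e$ in $\Omega^{(0,1)}$ one has $\langle\omega,\omega'\rangle=\gamma\,\mathbf h(a^*a')$ with a constant $\gamma$, which is positive because the inner product is. Say $\overline\partial f=Y_0f\otimes\bar e$ with $Y_0\in\{F,EK^{-1}\}$. By (1.3),
$$\langle\overline\partial f,\overline\partial f'\rangle=\gamma\,\mathbf h(f^*\,(Y_0^*Y_0f')),\qquad\text{so}\qquad \overline\partial^\dagger\overline\partial=\gamma\,Y_0^*Y_0\ \text{ on }B .$$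
On $f\in B_{2l\varpi}$, which has weight $0$, $EF$ and $FE$ agree (their commutator is $\frac{K-K^{-1}}{q-q^{-1}}$) and act by $[l]_q[l+1]_q$. If $Y_0=F$ then $Y_0^*Y_0=EK^{-1}F=q^2EFK^{-1}$, and if $Y_0=EK^{-1}$ then $Y_0^*Y_0=FEK^{-1}$. So, with a constant $\gamma'>0$,
$$\overline\partial^\dagger\overline\partial f=\mu_lf,\qquad \mu_l=\gamma'[l]_q[l+1]_q=\gamma'\,\frac{Q^{2l+1}+Q^{-2l-1}-Q-Q^{-1}}{(Q-Q^{-1})^2},$$
which grows like $Q^{2l}=Q^{(\theta,\lambda)}$. The space $\Omega^{(0,1)}_{r\varpi}$ consists of the elements of $A_{r\varpi}$ of one weight $\pm2$; its dimension is $2l+1$ if $r=2l\ge2$, and $0$ otherwise. For $l\ge1$, $\mu_l>0$, so $\overline\partial$ is injective on $B_{2l\varpi}$ and, by dimension, onto $\Omega^{(0,1)}_{2l\varpi}$; and $D^2\overline\partial f=\overline\partial\,\overline\partial^\dagger\overline\partial f=\mu_l\overline\partial f$. So $D^2$ has the eigenvalue $0$ once and $\mu_l$ with multiplicity $2(2l+1)$ for $l\ge1$. The number of eigenvalues $\le\mu_l$ is $1+2(l^2+2l)$, of order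 $(\log\mu_l)^2$, in accordance with Theorem 2 for $n=1$.

## 6. Central elements against $\overline\partial^2=0$

The sphere was easy because on $B$ the operator $\overline\partial^\dagger\overline\partial$ agrees, up to scalars, with a central element of $U$: the element $FE+\frac{qK+q^{-1}K^{-1}}{(q-q^{-1})^2}$ is central, and its second term is a scalar on $B$. So the natural first attempt in general is: take a central element $z\in U$, which acts on $B_\lambda$ by a scalar that we can read off from a highest or lowest weight vector, and dominate it by $\overline\partial^\dagger\overline\partial$.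

Two formulas proved below show where this stops. In Section 9 we find $\overline\partial f=\sum_jY_jf\otimes\bar e^{\,j}$, with $Y_j\in U$ obtained from $Y_0\in\{F_s,F_s^*\}$ by the adjoint action of $U_{\mathfrak l}$. In Section 14 we build from the adjoint representation an operator with scalar $\chi(\lambda)\ge c\,Q^{2(\theta,\lambda)}$ on $A_\lambda$ and
$$\chi(\lambda)\|f\|^2=\sum_{i,i'}k_i\|y_{i'i}f\|^2,\qquad k_i>0,$$
where $y_{i'i}$ is a sum of words with letters from $U_{\mathfrak l}$ and at most two letters $Y_0$. Since $U_{\mathfrak l}$ acts on $f\in B$ through $\varepsilon$, bounding the right side needs $\|Y_jf\|$ and $\|Y_mY_jf\|$. The first is controlled by $\|\overline\partial f\|$. For the second, one would apply $\overline\partial$ to the form $\overline\partial f$. But $\overline\partial\,\overline\partial f=0$, and this says nothing about the size of the individual $Y_mY_jf$. This is the exact obstruction.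

The way around it is to differentiate $\omega=\overline\partial f$ in the other direction. A Kähler identity (Section 12) computes $\|\partial\omega\|$ exactly. By factorisability, $\|\partial\omega\|$ sees all derivatives $X_m\omega$ separately (Section 13), in particular $X_0\omega$. Finally $X_0=Y_0^*$, and $Y_0^*Y_0$ and $Y_0Y_0^*$ differ, up to a scalar factor, by an operator of order zero, so $\|X_0\omega\|$ controls $\|Y_0\omega\|$ and with it all $\|Y_m\omega\|$.

This trick is for functions only: it uses that $\overline\partial f$ contains all $Y_jf$. For $\omega\in\Omega^{(0,n)}$, for example, $\overline\partial\omega=0$. Forms will be reduced to functions by left multiplication with finitely many elements of $A$ (Section 16).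

## 7. The universal $R$-matrix

We need one more textbook fact (Klimyk–Schmüdgen, *Quantum Groups and Their Representations*, Ch. 8, with the above coproduct).

**Fact (R).** On tensor products of finite-dimensional type 1 modules there is an invertible operator $\mathcal R=q^t\Theta$, natural in both modules, with
$$\mathcal R\Delta(u)=\Delta^{op}(u)\mathcal R,\qquad q^t(x\otimes w)=q^{(\mathrm{wt}\,x,\mathrm{wt}\,w)}x\otimes w,\qquad \Theta\in1+\sum_{\beta>0}U^+_\beta\otimes U^-_{-\beta}.$$

**Example 7.1 (the legs match our coproduct).** Conjugation gives $q^{-t}\Delta^{op}(E_i)q^t=1\otimes E_i+E_i\otimes K_i^{-1}$ and $q^{-t}\Delta^{op}(F_i)q^t=K_i\otimes F_i+F_i\otimes1$. Let $x$ be the coefficient of $E_i\otimes F_i$ in $\Theta$. Comparing the terms with first leg $E_i$ and second leg of weight $0$ in $\Theta\Delta(E_i)=(1\otimes E_i+E_i\otimes K_i^{-1})\Theta$ gives $K_i+xF_iE_i=K_i^{-1}+xE_iF_i$, so $x=q_i-q_i^{-1}$. In $\Theta\Delta(F_i)=(K_i\otimes F_i+F_i\otimes1)\Theta$ the terms with second leg $F_i$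 and first leg of weight $0$ give $K_i^{-1}+xE_iF_i=K_i+xF_iE_i$, the same value of $x$.

## 8. Covariant modules and frames

*Purpose.* Every covariant $B$-module will be written inside $A\otimes V$ with $V$ finite-dimensional, so that derivatives act on the $A$-factor; frames then express a section through functions.

**Definition 8.1.** Let $H=A/\{a:\langle U_{\mathfrak l},a\rangle=0\}$, a quotient Hopf algebra. A left $H$-comodule $V$ is a right $U_{\mathfrak l}$-module by $v\triangleleft u=\langle u,v_{(-1)}\rangle v_{(0)}$. The finite-dimensional such $V$, and the left modules $V^*$ with $(u\phi)(v)=\phi(v\triangleleft u)$, are called *admissible*. Put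
$$\Gamma(V)=A\,\square_HV=\Big\{\sum a_j\otimes v_j\in A\otimes V:\ \sum ua_j\otimes v_j=\sum a_j\otimes v_j\triangleleft u\ \ \forall u\in U_{\mathfrak l}\Big\},$$
with $B$ acting on both sides of the first factor and left coaction $\Delta\otimes\mathrm{id}$.

The $B$-actions preserve $\Gamma(V)$, because for instance $u(ba)=(u_{(1)}b)(u_{(2)}a)=b(ua)$. For $\omega\in\Gamma(V)$ one has $\omega=\omega_{(-1)}\otimes(\varepsilon\otimes\mathrm{id})(\omega_{(0)})$.

**Example 8.2.** For $SU(2)$, $H$ is spanned by the characters $K\mapsto q^p$, $p\in\mathbb Z$, so $H=\mathbb C[z^{\pm1}]$. For the one-dimensional comodule $\mathbb C_p$, $\Gamma(\mathbb C_p)\cong\{a\in A:Ka=q^pa\}$.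

**Step 8.a: semisimplicity.** *This is to embed every admissible module in a unitary $U$-module.* $H$ is spanned by the matrix coefficients of the modules $V_\lambda|_{U_{\mathfrak l}}$. These are unitary, hence semisimple, so $H$ is a sum of simple coalgebras: it is cosemisimple. If $V$ is an irreducible comodule, its coefficient coalgebra is one of these simple coalgebras, so $V^*$ is isomorphic to a constituent of some $V_\lambda|_{U_{\mathfrak l}}$. Hence admissible modules are semisimple, and each $V^*$ embeds in the restriction of a finite-dimensional unitary $U$-module, which can be taken irreducible if $V$ is. Tensor products of admissible modules are admissible, because $H$ is a Hopf algebra.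

**Fact (T)** (Takeuchi, *J. Algebra* 60 (1979); faithful flatness of $A$ over $B$, since $H$ is cosemisimple: Müller–Schneider, *Israel J. Math.* 111 (1999)). For a left $B$-module $M$ with compatible left $A$-coaction, $m\mapsto m_{(-1)}\otimes[m_{(0)}]$ is an isomorphism $M\cong A\,\square_H(M/B^+M)$. Conversely $\varepsilon\otimes\mathrm{id}$ induces $\Gamma(V)/B^+\Gamma(V)\cong V$. This is an equivalence between the category of such $M$ and that of left $H$-comodules.

**Step 8.b: frames.** *This is to write any $\omega\in\Gamma(V)$ as a finite combination of fixed sections with coefficients in $B$.* Let $V$ be admissible with $\dim V=m$. Embed $V^*$ in a finite-dimensional unitary $U$-module $W$. Choose an orthonormal basis $\epsilon_1,\epsilon_2,\dots$ of $W$ such that $\epsilon_1,\dots,\epsilon_m$ span $V^*$. Let $v_1,\dots,v_m$ be the basis of $V$ dual to $\epsilon_1,\dots,\epsilon_m$. With $t_{ij}$, $\rho(u)_{ij}$ as in Section 1, for $u\in U_{\mathfrak l}$ the matrix $\rho(u)$ is block diagonal, because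 the orthogonal complement of $V^*$ is also $U_{\mathfrak l}$-stable. From $\epsilon_j(v_k\triangleleft u)=(u\epsilon_j)(v_k)=\rho(u)_{kj}$,
$$v_k\triangleleft u=\sum_{j\le m}\rho(u)_{kj}v_j .$$
So $\omega_i:=\sum_{j\le m}t_{ij}\otimes v_j\in\Gamma(V)$, by (1.2) and block diagonality; and $\sum a_j\otimes v_j\in\Gamma(V)$ iff $ua_j=\sum_{k\le m}a_k\rho(u)_{kj}$ for all $u\in U_{\mathfrak l}$.

For $\omega=\sum a_j\otimes v_j\in\Gamma(V)$ put
$$c_i=\sum_{k\le m}S^{-1}(t_{ki})\,a_k .\tag{8.1}$$
*Claim: $c_i\in B$.* Since $\Delta(S^{-1}(t_{ki}))=\sum_lS^{-1}(t_{li})\otimes S^{-1}(t_{kl})$, we have $uS^{-1}(t_{ki})=\sum_lS^{-1}(t_{li})\rho(S^{-1}(u))_{kl}$, so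
$$uc_i=\sum_{k,l,p\le m}S^{-1}(t_{li})\,\rho(S^{-1}(u_{(1)}))_{kl}\;a_p\,\rho(u_{(2)})_{pk}=\sum_{l,p\le m}S^{-1}(t_{li})\,a_p\,\rho\big(u_{(2)}S^{-1}(u_{(1)})\big)_{pl}=\varepsilon(u)c_i .$$
Moreover $\sum_it_{ij}S^{-1}(t_{ki})=S^{-1}\big(\sum_it_{ki}S(t_{ij})\big)=\delta_{kj}$, hence
$$a_j=\sum_it_{ij}c_i,\qquad \omega=\sum_i\omega_ic_i .\tag{8.2}$$

**Step 8.c: left and right quotients agree.** *This will make $\Omega^\bullet/B^+\Omega^\bullet$ an algebra.* If $(\varepsilon\otimes\mathrm{id})\omega=0$, then all $\varepsilon(a_k)=0$, so all $\varepsilon(c_i)=0$ and $\omega\in\Gamma(V)B^+$. The converse is clear. With (T),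
$$\ker\big(\varepsilon\otimes\mathrm{id}|_{\Gamma(V)}\big)=\Gamma(V)B^+=B^+\Gamma(V).\tag{8.3}$$

## 9. The calculus written with elements of $U$

**Step 9.a: the modules $N$.** *We look for the differential operators that make up $\partial$ and $\overline\partial$.* Let $\mathrm{ad}(u)x=u_{(1)}xS(u_{(2)})$, let $X_0\in\{F_s,F_s^*\}$ with $F_s^*=E_sK_s^{-1}$, and put $N=\mathrm{ad}(U_{\mathfrak l})X_0$. For $j\ne s$,
$$\mathrm{ad}(E_j)x=[E_j,x]K_j^{-1},\qquad \mathrm{ad}(F_j)x=F_jx-K_j^{-1}xK_jF_j .$$
So $\mathrm{ad}(E_j)F_s=0$. Also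
$$\mathrm{ad}(F_j)F_s^*=F_jE_sK_s^{-1}-q^{-(\alpha_j,\alpha_s)}E_sK_s^{-1}F_j=E_sF_jK_s^{-1}-E_sF_jK_s^{-1}=0 .$$
With $a_{js}$ the Cartan integers, the $q$-Serre relations say $\mathrm{ad}(F_j)^{1-a_{js}}F_s=0$ and $\mathrm{ad}(E_j)^{1-a_{js}}F_s^*=0$: for $x$ of weight $-\gamma$, $\mathrm{ad}(F_j)x=F_jx-q^{(\alpha_j,\gamma)}xF_j$, and for $y$ of weight $\gamma$, $\mathrm{ad}(E_j)(yK_\gamma^{-1})=(E_jy-q^{-(\alpha_j,\gamma)}yE_j)K_{\gamma+\alpha_j}^{-1}$. So $N$ is a finite-dimensional type 1 $U_{\mathfrak l}$-module generated by a highest weight vector of weight $-\alpha_s$ (resp. a lowest weight vector of weight $\alpha_s$); hence it is irreducible. As $U_{\mathfrak l}$ has $\alpha_s$-degree $0$, all weights of $N$ have $\alpha_s$-coefficient $-1$ (resp. $+1$).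

In $V_\theta$, a vector of weight $-\alpha_s$ (resp. $\alpha_s$) is killed by $E_j$ (resp. $F_j$) for $j\ne s$, because $\pm(\alpha_j-\alpha_s)$ is neither a root nor $0$. It generates a $U_{\mathfrak l}$-submodule isomorphic to $N$. So $N^*$, with the right action $\phi\triangleleft u=\phi\circ\mathrm{ad}(u)$, is admissible.

**Step 9.b: the coproduct on $N$.** *This gives the Leibniz rule.* In both cases $\Delta X_0=X_0\otimes1+K_s^{-1}\otimes X_0$. Hence
$$\Delta(\mathrm{ad}(u)X_0)=u_{(1)}X_0S(u_{(4)})\otimes u_{(2)}S(u_{(3)})+u_{(1)}K_s^{-1}S(u_{(4)})\otimes u_{(2)}X_0S(u_{(3)}),$$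
that is, $\mathrm{ad}(u)X_0\otimes1+u_{(1)}K_s^{-1}S(u_{(3)})\otimes\mathrm{ad}(u_{(2)})X_0$. So for a basis $X_m$ of $N$,
$$\Delta X_m=X_m\otimes1+\sum_rl_{mr}\otimes X_r,\qquad l_{mr}\in U_{\mathfrak l},\quad \varepsilon(l_{mr})=\delta_{mr},\tag{9.1}$$
the last by applying $\varepsilon\otimes\mathrm{id}$. Also $uX=(\mathrm{ad}(u_{(1)})X)u_{(2)}$, so
$$U_{\mathfrak l}N\subseteq NU_{\mathfrak l}.\tag{9.2}$$

**Step 9.c: two calculi.** *We show that each $N$ gives an irreducible calculus, so that (HK1) identifies them.* With $e^m\in N^*$ dual to $X_m$, let $d_Nb=\sum_mX_mb\otimes e^m$. For $u\in U_{\mathfrak l}$, $uX_mb=(\mathrm{ad}(u_{(1)})X_m)u_{(2)}b=(\mathrm{ad}(u)X_m)b$, and $\sum_m\mathrm{ad}(u)X_m\otimes e^m=\sum_mX_m\otimes e^m\triangleleft u$; so $d_Nb\in\Gamma(N^*)$. By (9.1) and $l_{mr}b=\delta_{mr}b$, $d_N(bb')=(d_Nb)b'+b\,d_Nb'$.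

*$d_N\ne0$.* Otherwise $X_0b=0$ for all $b\in B$. Taking adjoints with (1.2) and $B=B^*$, where
$$S(F_s)^*=(-K_sF_s)^*=-E_s,\qquad S(E_sK_s^{-1})^*=-(K_sE_sK_s^{-1})^*=-F_sK_s,$$
we see that both $E_s$ and $F_s$ kill $B$. (On $B$ the factors $K_s^{\pm1}$ act trivially.) Then all of $U$ acts on $B$ through $\varepsilon$, so $B\subseteq\mathbb C$, against Example 2.5.

As $N^*$ is irreducible, (T) shows that $\Gamma(N^*)$ has no proper nonzero covariant left submodule. So $\Gamma(N^*)=B\,d_NB$, and $(\Gamma(N^*),d_N)$ is an irreducible finite-dimensional left-covariant calculus. The two choices of $X_0$ give non-isomorphic calculi: by (T), an isomorphism would give an isomorphism of the modules $N^*$, but their weights have different $\alpha_s$-coefficients.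

By (HK1) these are the two irreducible calculi, so $\Omega^1\cong\Gamma(N_1^*)\oplus\Gamma(N_2^*)$, $\mathrm d=(d_{N_1},d_{N_2})$, with $N_1^*\not\cong N_2^*$ irreducible. By (T), the only proper nonzero covariant left submodules of $\Omega^1$ are the two summands. The pieces $\Omega^{(1,0)},\Omega^{(0,1)}$ are covariant and complementary, and they are interchanged by $*$, hence both nonzero; so they are the two summands. For one of the two choices, therefore,
$$\{X_0,Y_0\}=\{F_s,F_s^*\},\quad Y_0=X_0^*,\qquad \partial b=\sum_mX_mb\otimes e^m,\qquad\overline\partial b=\sum_jY_jb\otimes\bar e^{\,j},\tag{9.3}$$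
where $X_m$ and $Y_j$ are bases of $N_X=\mathrm{ad}(U_{\mathfrak l})X_0$ and $N_Y=\mathrm{ad}(U_{\mathfrak l})Y_0$, with dual bases $e^m$, $\bar e^{\,j}$, and $\Omega^{(1,0)}=\Gamma(N_X^*)$, $\Omega^{(0,1)}=\Gamma(N_Y^*)$.

**Step 9.d: higher forms.** *We put all forms into the shape $A\otimes V$.* By (8.3), $\Omega^1B^+=B^+\Omega^1$. As $\Omega^\bullet$ is generated by $B$ and $\Omega^1$, $\Omega^\bullet B^+=B^+\Omega^\bullet$, and this is a two-sided ideal. Put $V^{(a,b)}=\Omega^{(a,b)}/B^+\Omega^{(a,b)}$. Then $V^\bullet$ is a graded algebra generated by $V^1$, with $V^0=\mathbb C$ and only finitely many nonzero degrees; so it is finite-dimensional. Since the coaction is multiplicative, $(vw)\triangleleft u=(v\triangleleft u_{(1)})(w\triangleleft u_{(2)})$. By (T), $\omega\mapsto\omega_{(-1)}\otimes[\omega_{(0)}]$ gives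
$$\Omega^{(a,b)}=\Gamma(V^{(a,b)}),\qquad\Big(\sum a_i\otimes v_i\Big)\wedge\Big(\sum a_j'\otimes w_j\Big)=\sum a_ia_j'\otimes v_iw_j .\tag{9.4}$$
In particular $b\in B$ acts from both sides on the first factor, and $V^{(1,0)}=N_X^*$, $V^{(0,1)}=N_Y^*$.

**Step 9.e: multiplication $V^{(1,0)}\otimes V^{(0,k)}\to V^{(1,k)}$ is injective.** *This is where factorisability enters: $\partial\omega$ will see all the $X_m\omega$.* Let $M=\Omega^{(1,0)}\otimes_B\Omega^{(0,k)}$. As $B^+\Omega^{(1,0)}=\Omega^{(1,0)}B^+$, the submodule $B^+M$ is the image of $\Omega^{(1,0)}\otimes B^+\Omega^{(0,k)}$. By right exactness,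
$$M/B^+M=\Omega^{(1,0)}\otimes_BV^{(0,k)}=\big(\Omega^{(1,0)}/\Omega^{(1,0)}B^+\big)\otimes V^{(0,k)}=V^{(1,0)}\otimes V^{(0,k)},$$
because $B$ acts on $V^{(0,k)}$ through $\varepsilon$. The left $B$-module isomorphism $\wedge:M\to\Omega^{(1,k)}$ of (HK2) induces an isomorphism of the quotients, namely $[\omega]\otimes[\nu]\mapsto[\omega\wedge\nu]=[\omega][\nu]$.

**Step 9.f: a formula for $\partial$ on $\Omega^{(0,k)}$.** *We show that $\partial$ is given by the $X_m$ up to an operator of order zero.* For $\omega=\sum a_j\otimes v_j\in\Omega^{(0,k)}$ put $\nabla\omega=\sum_{m,j}X_ma_j\otimes e^mv_j$. For $u\in U_{\mathfrak l}$,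
$$u\nabla\omega=\sum(\mathrm{ad}(u_{(1)})X_m)(u_{(2)}a_j)\otimes e^mv_j=\sum X_ma_j\otimes(e^m\triangleleft u_{(1)})(v_j\triangleleft u_{(2)})=(\mathrm{id}\otimes\triangleleft u)\nabla\omega,$$
so $\nabla\omega\in\Gamma(V^{(1,k)})=\Omega^{(1,k)}$. By (9.1), $X_m(ba_j)=(X_mb)a_j+bX_ma_j$, that is, $\nabla(b\omega)=\partial b\wedge\omega+b\nabla\omega$. Hence $\partial-\nabla$ is left $B$-linear, and it is left $A$-colinear. It induces a linear map $T:V^{(0,k)}\to V^{(1,k)}$, and from $\eta=\eta_{(-1)}\otimes[\eta_{(0)}]$ for $\eta=(\partial-\nabla)\omega$ we get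
$$\partial\omega=\nabla\omega+(\mathrm{id}\otimes T)\omega .\tag{9.5}$$

**Step 9.g: $\kappa$ is central in $\Omega^\bullet$.** *The Kähler identity needs it.* Differentiating $b\kappa=\kappa b$ with $\mathrm d\kappa=0$ gives $\mathrm db\wedge\kappa=\kappa\wedge\mathrm db$. As $B$ and $\mathrm dB$ generate $\Omega^\bullet$, $\kappa$ commutes with all forms. As $\kappa$ is real of degree $2$, $(L\beta)^*=L(\beta^*)$.

## 10. Positivity on the fibres

*Purpose.* We show that $\langle\cdot,\cdot\rangle$ is the $L^2(A)$ inner product tensored with an inner product on the finite-dimensional fibre.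

$L$ is $B$-bilinear and left $A$-colinear, hence so is $\ast_\kappa$. Writing $g=g_\kappa$, it follows that
$$g(\omega b,\nu b')=b^*g(\omega,\nu)b',\quad g(b\omega,\nu)=g(\omega,b^*\nu),\quad\Delta g(\omega,\nu)=\omega_{(-1)}^*\nu_{(-1)}\otimes g(\omega_{(0)},\nu_{(0)}).$$
By the first rule, $\varepsilon\circ g$ descends to a sesquilinear form $(\cdot,\cdot)$ on $V^{(a,b)}=\Omega^{(a,b)}/\Omega^{(a,b)}B^+$. Applying $\mathrm{id}\otimes\varepsilon$ to the third,
$$g(\omega,\nu)=\sum(v_i,w_j)\,a_i^*a_j',\qquad\langle\omega,\nu\rangle=\sum(v_i,w_j)\,\mathbf h(a_i^*a_j')\tag{10.1}$$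
for $\omega=\sum a_i\otimes v_i$, $\nu=\sum a_j'\otimes w_j$. Different bidegrees $(a,b)\ne(c,d)$ of equal total degree are orthogonal: $\ast_\kappa$ maps $\Omega^{(a,b)}$ to $\Omega^{(n-b,n-a)}$, so $\ast_\kappa(\omega^*)\wedge\nu$ has bidegree $(n-a+c,n-b+d)$, and one entry exceeds $n$.

**Lemma 3.** $(\cdot,\cdot)$ is positive definite on $V=V^{(a,b)}$.

*Proof.* **Invariance.** *We find how $U_{\mathfrak l}$ acts with respect to the form.* Let $v=[\omega]$, $w=[\nu]$, $u\in U_{\mathfrak l}$. As $g(\omega,\nu)\in B$, $\langle u,g(\omega,\nu)\rangle=\varepsilon(u)(v,w)$. By (10.1) the left side is $\sum(v_i,w_j)\overline{\langle S(u_{(1)})^*,a_i\rangle}\langle u_{(2)},a_j'\rangle$. For $y\in U_{\mathfrak l}$, $\sum\langle y,a_i\rangle v_i=(\varepsilon\otimes\mathrm{id})(y\omega)=v\triangleleft y$. Hence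
$$\varepsilon(u)(v,w)=\big(v\triangleleft S(u_{(1)})^*,\ w\triangleleft u_{(2)}\big).$$
Apply this with $u_{(1)}$ in place of $u$ and $w\triangleleft S^{-1}(u_{(2)})$ in place of $w$. Since $S^{-1}(u_{(3)})u_{(2)}$ collapses to a counit, $(v,w\triangleleft S^{-1}(u))=(v\triangleleft S(u)^*,w)$, i.e.
$$(v,w\triangleleft y)=(v\triangleleft S^2(y)^*,w)\qquad(y\in U_{\mathfrak l}).$$
Put $\langle v,w\rangle_0:=(v,w\triangleleft K_{2\rho})$. By (1.1), $S^2(K_{2\rho}^{-1}yK_{2\rho})=y$, so
$$\langle v,w\triangleleft y\rangle_0=\big(v,(w\triangleleft K_{2\rho})\triangleleft K_{2\rho}^{-1}yK_{2\rho}\big)=(v\triangleleft y^*,w\triangleleft K_{2\rho})=\langle v\triangleleft y^*,w\rangle_0 .$$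

**Positivity.** *We pass from positivity on $\Omega^{(a,b)}$ to positivity on the fibre.* Write $V=\bigoplus_pN_p\otimes M_p$ with $N_p$ irreducible and pairwise inequivalent. For $N_p$ take a frame ($t_{ij}$, $v_j$) as in Step 8.b with $W\supseteq N_p^*$ irreducible. Declaring the $v_j$ orthonormal gives an inner product on $N_p$ with $\langle x\triangleleft y^*,x'\rangle=\langle x,x'\triangleleft y\rangle$: indeed $\langle v_l,v_k\triangleleft y\rangle=\rho(y)_{kl}=\overline{\rho(y^*)_{lk}}=\langle v_l\triangleleft y^*,v_k\rangle$. For fixed $\xi\in M_p,\xi'\in M_{p'}$ the form $(x,x')\mapsto\langle x\otimes\xi,x'\otimes\xi'\rangle_0$ equals $\langle x,\mathcal A x'\rangle$ with an intertwiner $\mathcal A:N_{p'}\to N_p$, so by Schur's lemma $\langle\cdot,\cdot\rangle_0=\bigoplus_p\langle\cdot,\cdot\rangle\otimes h_p$ with sesquilinear $h_p$ on $M_p$. Therefore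
$$(x\otimes\xi,x'\otimes\xi')=\langle x,x'\triangleleft K_{2\rho}^{-1}\rangle\,h_p(\xi,\xi').$$
Let $0\ne\xi\in M_p$, fix $i$, and let $\omega=\sum_jt_{ij}\otimes v_j\otimes\xi\in\Omega^{(a,b)}$, a nonzero form. Then
$$0<\langle\omega,\omega\rangle=h_p(\xi,\xi)\sum_{j,l}\mathbf h(t_{ij}^*t_{il})\,\langle v_j,v_l\triangleleft K_{2\rho}^{-1}\rangle .$$
The first matrix is the Gram matrix of linearly independent elements. The second is positive definite, since $K_{2\rho}^{-1}$ acts as a self-adjoint operator with positive eigenvalues. By the Schur product theorem the sum is $>0$. So $h_p(\xi,\xi)>0$ for all $\xi\ne0$; a sesquilinear form with real diagonal is Hermitian, so $h_p$ is an inner product, and $(\cdot,\cdot)$ is positive definite. $\square$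

So $\Omega^{(a,b)}\subseteq L^2(A)\otimes V^{(a,b)}$ isometrically. For $u\in U$ write $u\omega=(u\triangleright\otimes\mathrm{id})\omega$ on $A\otimes V$. By (1.3),
$$\langle u\omega,\nu\rangle=\langle\omega,u^*\nu\rangle .\tag{10.2}$$
If $\omega\in\Gamma(V)$ and $u\in U_{\mathfrak l}$, then $\|u\omega\|\le C\|\omega\|$, because $u\omega=(\mathrm{id}\otimes\triangleleft u)\omega$.

## 11. Self-adjointness, bounded commutators, and what remains

**Step 11.a: the representation.** *We check boundedness and faithfulness.* $b\in B$ acts on $L^2(A)\otimes V^{(0,\bullet)}$ by $b\otimes\mathrm{id}$, boundedly and with adjoint $b^*$, and it preserves $\Omega^{(0,\bullet)}$. As $b\cdot1=b$, the representation is faithful.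

**Step 11.b: self-adjointness.** *We reduce $D$ to finite matrices.* $\Omega^{(0,\bullet)}=\bigoplus_\lambda\Omega_\lambda^{(0,\bullet)}$ with $\Omega^{(0,\bullet)}_\lambda=\Omega^{(0,\bullet)}\cap(A_\lambda\otimes V^{(0,\bullet)})$ is an orthogonal sum of finite-dimensional spaces. $\overline\partial$ is colinear, so it preserves each of them. Hence $\overline\partial^\dagger$ exists, is the direct sum of the finite-dimensional adjoints, and preserves them too. So $D$ is the closure of an orthogonal sum of Hermitian matrices, hence self-adjoint. Since $\overline\partial^2=0$, $D^2=\overline\partial\,\overline\partial^\dagger+\overline\partial^\dagger\overline\partial$ preserves each $\Omega_\lambda^{(0,k)}$.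

**Step 11.c: commutators.** *We bound $[D,b]$.* By (9.3) and (9.4), $[\overline\partial,b]\omega=\overline\partial b\wedge\omega$ is a finite sum of left multiplications by the elements $Y_jb\in A$ tensored with the linear maps $v\mapsto\bar e^{\,j}v$ of $V^{(0,\bullet)}$; so it is bounded. On $\Omega^{(0,\bullet)}$,
$$\langle[\overline\partial^\dagger,b]\omega,\nu\rangle=\langle\omega,b^*\overline\partial\nu\rangle-\langle\omega,\overline\partial(b^*\nu)\rangle=-\langle\omega,[\overline\partial,b^*]\nu\rangle,$$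
so $[\overline\partial^\dagger,b]$ is bounded. If $\omega_m\in\Omega^{(0,\bullet)}$, $\omega_m\to\omega$ and $D\omega_m\to D\omega$, then $D(b\omega_m)=bD\omega_m+[D,b]\omega_m$ converges. So $b\,\mathrm{dom}D\subseteq\mathrm{dom}D$, and $[D,b]$ extends boundedly.

**Step 11.d: the resolvent.** *We reduce Theorem 1 to the lower bound in Theorem 2.* Each $\Omega_\lambda^{(0,\bullet)}$ is finite-dimensional, and $\{\lambda\in P^+:(\theta,\lambda)\le t\}$ is finite for every $t$, since all coefficients of $\theta$ are $\ge1$. So as soon as $1+D^2\ge c_1Q^{(\theta,\lambda)}$ on $\Omega_\lambda^{(0,\bullet)}$, the resolvent is compact.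

## 12. A Kähler identity: $\|\partial\alpha\|=\|D\alpha\|$

**Proposition 4.** For $\alpha\in\Omega^{(0,k)}$, $0\le k\le n$: $\ \|\partial\alpha\|^2=\|\overline\partial\alpha\|^2+\|\overline\partial^\dagger\alpha\|^2$, with $\overline\partial^\dagger\alpha=0$ if $k=0$.

*Proof.* Let $\int=\mathbf h\circ\ast_\kappa:\Omega^{2n}\to\mathbb C$. Comparing bidegrees in the rules for $\mathrm d$: $\partial$ and $\overline\partial$ satisfy the graded Leibniz rule, $\partial\overline\partial=-\overline\partial\partial$, $(\overline\partial\gamma)^*=\partial(\gamma^*)$, $(\partial\gamma)^*=\overline\partial(\gamma^*)$, and $\partial\kappa=\overline\partial\kappa=0$.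

**Step (a): $\int\circ\,\mathrm d=0$.** *This allows integration by parts.* The map $\int\circ\,\mathrm d:\Omega^{2n-1}\to\mathbb C$ is colinear, so it vanishes on all nontrivial isotypic components. The map $L^{n-1}:\Omega^1\to\Omega^{2n-1}$ is a colinear isomorphism, so it is enough to see that $\Omega^1$ has no nonzero coinvariant. A coinvariant of $\Omega^1=\Gamma(V^1)$ is $1\otimes v$ with $v$ being $U_{\mathfrak l}$-invariant, so of weight $0$. But the weights of $V^1=N_X^*\oplus N_Y^*$ have $\alpha_s$-coefficient $\pm1$; so $v=0$. By bidegree, $\int\partial=0$ on $\Omega^{(n-1,n)}$ and $\int\overline\partial=0$ on $\Omega^{(n,n-1)}$.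

**Step (b): notation.** *We write the inner product on $\Omega^{(0,k)}$ as an integral.* Let
$$s=(-1)^{k(k-1)/2},\qquad c_k=\frac{(-1)^{k(k+1)/2}\,i^k}{(n-k)!}.$$
All $\gamma\in\Omega^{(0,k)}$ and all $\gamma^*\in\Omega^{(k,0)}$ are primitive, because $L^{n-k+1}$ maps them to bidegrees with an entry $n+1$. So $\ast_\kappa(\gamma^*)=c_kL^{n-k}\gamma^*$ and
$$\langle\gamma,\gamma'\rangle=c_k\int\kappa^{n-k}\wedge\gamma^*\wedge\gamma'\qquad(\gamma,\gamma'\in\Omega^{(0,k)}).\tag{12.1}$$
By the Lefschetz decomposition, write $\partial\alpha=\beta_0+L\beta_1$ with $\beta_0\in P^{(1,k)}$ and $\beta_1\in\Omega^{(0,k-1)}$; no higher power of $L$ occurs, since $\partial\alpha$ has first degree $1$. Here $\beta_0=0$ if $k=n$ (primitive forms have degree $\le n$), and $\beta_1=0$ if $k=0$.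

**Step (c): $\overline\partial^\dagger\alpha=i(n-k+1)\beta_1$ for $k\ge1$.** *This identifies $\beta_1$.* Let $\gamma\in\Omega^{(0,k-1)}$. Step (a) for $\kappa^{n-k}\wedge\gamma^*\wedge\alpha\in\Omega^{(n-1,n)}$ gives $\int\kappa^{n-k}\partial\gamma^*\wedge\alpha=(-1)^k\int\kappa^{n-k}\gamma^*\wedge\partial\alpha$. Since $\beta_0$ is primitive of degree $k+1$, $L^{n-k}\beta_0=0$. Using also centrality of $\kappa$,
$$\langle\overline\partial\gamma,\alpha\rangle=c_k\!\int\!\kappa^{n-k}\,\partial\gamma^*\wedge\alpha=(-1)^kc_k\!\int\!\kappa^{n-k}\,\gamma^*\wedge\partial\alpha=(-1)^kc_k\!\int\!\kappa^{n-k+1}\,\gamma^*\wedge\beta_1=(-1)^k\frac{c_k}{c_{k-1}}\langle\gamma,\beta_1\rangle,$$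
and $c_k/c_{k-1}=(-1)^k\,i\,(n-k+1)$.

**Step (d): $\|L\beta_1\|^2=(n-k+1)\|\beta_1\|^2$.** *This computes one part of $\|\partial\alpha\|^2$ and settles $k=n$.* Since $\beta_1^*\in P^{(k-1,0)}$, $\ast_\kappa(L\beta_1^*)=s\,i^{k-1}\frac1{(n-k)!}L^{n-k}\beta_1^*$. So
$$\|L\beta_1\|^2=\frac{s\,i^{k-1}}{(n-k)!}\int\kappa^{n-k+1}\,\beta_1^*\wedge\beta_1=(n-k+1)\|\beta_1\|^2,$$
because $c_{k-1}=s\,i^{k-1}/(n-k+1)!$. For $k=n$ we have $\overline\partial\alpha=0$ and $\|\partial\alpha\|^2=\|L\beta_1\|^2=\|\beta_1\|^2=\|\overline\partial^\dagger\alpha\|^2$, as claimed.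

**Step (e): the case $k\le n-1$.** *We compare $\|\partial\alpha\|^2$ with an integral that can be integrated by parts.* Put $\mathcal Q(\eta,\eta')=\int\kappa^{n-k-1}\,\eta^*\wedge\eta'$ on $\Omega^{(1,k)}$. Since $L^{n-k}\beta_0=0=L^{n-k}\beta_0^*$, $\beta_0$ and $L\beta_1$ are orthogonal for $\mathcal Q$ and for $\langle\cdot,\cdot\rangle$: each mixed term is a multiple of $\int\beta_1^*\wedge L^{n-k}\beta_0$ or of $\int L^{n-k}\beta_0^*\wedge\beta_1$. Since $\frac{(k+1)(k+2)}2-\frac{k(k-1)}2=2k+1$, we have $(-1)^{(k+1)(k+2)/2}=-s$, and with $\beta_0^*\in P^{(k,1)}$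
$$\|\beta_0\|^2=-\frac{s\,i^{k-1}}{(n-k-1)!}\mathcal Q(\beta_0,\beta_0),\qquad\|L\beta_1\|^2=\frac{s\,i^{k-1}}{(n-k)!}\mathcal Q(L\beta_1,L\beta_1).$$
Hence
$$-\frac{s\,i^{k-1}}{(n-k-1)!}\mathcal Q(\partial\alpha,\partial\alpha)=\|\beta_0\|^2-(n-k)\|L\beta_1\|^2=\|\partial\alpha\|^2-(n-k+1)\|L\beta_1\|^2=\|\partial\alpha\|^2-(n-k+1)^2\|\beta_1\|^2 .\tag{12.2}$$
Now put $m=n-k-1$ and apply (a) to $\kappa^m\alpha^*\wedge\overline\partial\alpha\in\Omega^{(n-1,n)}$ and to $\kappa^m\alpha^*\wedge\partial\alpha\in\Omega^{(n,n-1)}$: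
$$\int\kappa^m\partial\alpha^*\wedge\overline\partial\alpha=-(-1)^k\!\int\kappa^m\alpha^*\wedge\partial\overline\partial\alpha,\qquad\int\kappa^m\overline\partial\alpha^*\wedge\partial\alpha=-(-1)^k\!\int\kappa^m\alpha^*\wedge\overline\partial\partial\alpha .$$
As $\partial\overline\partial=-\overline\partial\partial$, the two left sides are negatives of each other. The second is $\mathcal Q(\partial\alpha,\partial\alpha)$, the first is $\int\kappa^m(\overline\partial\alpha)^*\wedge\overline\partial\alpha$. By (12.1) in degree $k+1$, $\mathcal Q(\partial\alpha,\partial\alpha)=-\|\overline\partial\alpha\|^2/c_{k+1}$, where $c_{k+1}=-s\,i^{k+1}/(n-k-1)!=s\,i^{k-1}/(n-k-1)!$. So the left side of (12.2) is $\|\overline\partial\alpha\|^2$, and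
$$\|\overline\partial\alpha\|^2=\|\partial\alpha\|^2-(n-k+1)^2\|\beta_1\|^2=\|\partial\alpha\|^2-\|\overline\partial^\dagger\alpha\|^2$$
by (c); for $k=0$, $\beta_1=0$. $\square$

## 13. First-order estimates

**Lemma 5.** Let $M$ be an admissible finite-dimensional left $U_{\mathfrak l}$-module and $u\in U_{\mathfrak l}$. There is $C$ with $\|uz\|\le C\|z\|$ for every $z$ in every $U_{\mathfrak l}$-submodule $Z\subseteq(A,\triangleright)$ that is a quotient of $M$.

*Proof.* $\triangleright$ is a $*$-representation, so $Z$ is an orthogonal sum of irreducibles from the finite list of constituents of $M$. On an irreducible module the invariant inner product is unique up to scale, so the operator norm of $u$ there depends only on the isomorphism class. $\square$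

**Lemma 6.** Let $Z_0\in\{F_s,F_s^*\}$, let $Z_m$ be a basis of $N=\mathrm{ad}(U_{\mathfrak l})Z_0$, and let $V$ be admissible with an inner product. For all $\omega\in\Gamma(V)$:
(i) $\sum_m\|Z_m\omega\|^2\le C\|Z_0\omega\|^2$; (ii) $\|Z_0^*\omega\|^2\le C(\|Z_0\omega\|^2+\|\omega\|^2)$.

*Proof.* **(i)** *One derivative controls all the others in its $U_{\mathfrak l}$-orbit.* For $\phi\in V^*$ put $a_\phi=(\mathrm{id}\otimes\phi)\omega$; then $ua_\phi=a_{u\phi}$ for $u\in U_{\mathfrak l}$. The map $N\otimes V^*\to A$, $Z\otimes\phi\mapsto Za_\phi$, is $U_{\mathfrak l}$-equivariant, since $uZa_\phi=(\mathrm{ad}(u_{(1)})Z)a_{u_{(2)}\phi}$. Its image is a quotient of the admissible module $N\otimes V^*$. Write $Z_m=\mathrm{ad}(u)Z_0$ with $u\in U_{\mathfrak l}$; then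
$$Z_ma_\phi=\sum u_{(1)}\big(Z_0\,a_{S(u_{(2)})\phi}\big).$$
The vectors $Z_0a_\psi=(\mathrm{id}\otimes\psi)(Z_0\omega)$ lie in that image, and $\|Z_0a_\psi\|\le C\|\psi\|\,\|Z_0\omega\|$. Lemma 5 with $M=N\otimes V^*$, applied to the finitely many $u_{(1)}$, gives $\|Z_ma_\phi\|\le C\|Z_0\omega\|$ for $\phi$ in a basis of $V^*$. Sum over this basis and over $m$.

**(ii)** *The two orders of $F_s$ and $F_s^*$ differ, up to a factor, by an operator of order zero.* We have
$$F_s^*F_s=E_sK_s^{-1}F_s=q_s^2E_sF_sK_s^{-1}=q_s^2F_sF_s^*+q_s^2\,\frac{1-K_s^{-2}}{q_s-q_s^{-1}},$$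
and $K_s^{-2}\in U_{\mathfrak l}$ is bounded on $\Gamma(V)$. Pairing with $\omega$ and using (10.2), $\big|\|F_s\omega\|^2-q_s^2\|F_s^*\omega\|^2\big|\le C\|\omega\|^2$. This gives (ii) for both choices of $Z_0$. $\square$

**Lemma 7.** For $\omega\in\Omega^{(0,k)}$: $\ \|\partial\omega\|\le C(\|X_0\omega\|+\|\omega\|)$ and $\sum_m\|X_m\omega\|\le C(\|\partial\omega\|+\|\omega\|)$.

*Proof.* By (9.5), $\|\partial\omega-\nabla\omega\|\le C\|\omega\|$. Next, $\nabla\omega$ is the image of $\sum_{m,j}X_ma_j\otimes e^m\otimes v_j\in A\otimes V^{(1,0)}\otimes V^{(0,k)}$ under $\mathrm{id}\otimes(\text{multiplication})$. Multiplication is an injective map of finite-dimensional spaces (Step 9.e), and all fibre forms are positive definite (Lemma 3). So $c\sum_m\|X_m\omega\|^2\le\|\nabla\omega\|^2\le C\sum_m\|X_m\omega\|^2$. The second assertion follows. The first follows with Lemma 6(i) for $Z_0=X_0$. $\square$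

## 14. A central element from the adjoint representation

*Purpose.* We build an operator that is a large scalar on $A_\lambda$ and involves at most two letters $Y_0$ and their adjoints on each side.

Let $x_i$ be an orthonormal weight basis of $V_\theta$, of weights $\beta_i$ (roots or $0$). Let $\mathcal S=\mathcal R$ if $Y_0=F_s$ and $\mathcal S=\mathcal R_{21}^{-1}$ if $Y_0=F_s^*$. Flipping the legs in $\mathcal R\Delta=\Delta^{op}\mathcal R$ gives $\mathcal R_{21}\Delta^{op}=\Delta\mathcal R_{21}$, so in both cases $\mathcal S\Delta(u)=\Delta^{op}(u)\mathcal S$. By (R),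
$$\mathcal S(x_i\otimes w)=\sum_{i'}x_{i'}\otimes y_{i'i}w\tag{14.1}$$
with fixed elements $y_{i'i}\in U$. If $\mathcal S=q^t\Theta$, then $\Theta$ raises the first leg from $\beta_i$ to $\beta_{i'}$ and $q^t$ then acts as $K_{\beta_{i'}}$ on the second leg, so $y_{i'i}=K_{\beta_{i'}}p$ with $p\in U^-_{-(\beta_{i'}-\beta_i)}$. If $\mathcal S=\mathcal R_{21}^{-1}=(\Theta^{-1})_{21}q^{-t}$, then $y_{i'i}=pK_{-\beta_i}$ with $p\in U^+_{\beta_i-\beta_{i'}}$.

Since $\alpha_s$ has coefficient $1$ in $\theta$, all $\beta_i$ have $\alpha_s$-coefficient in $\{-1,0,1\}$. So the weight of $p$ has $\alpha_s$-coefficient at most $2$ in absolute value, and $y_{i'i}$ is a sum of monomials in generators of $U_{\mathfrak l}$ and at most two factors $F_s=Y_0$ (resp. $E_s=Y_0K_s$). Moving factors from $U_{\mathfrak l}$ to the right by (9.2),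
$$y_{i'i}\in U_{\mathfrak l}+N_YU_{\mathfrak l}+N_YN_YU_{\mathfrak l}.\tag{14.2}$$

**Lemma 8.** There are $k_i>0$ and scalars $\chi(\lambda)$ with $\chi(\lambda)\ge c\,Q^{2(\theta,\lambda)}$ such that for all $w$ in a unitary multiple $W$ of $V_\lambda$: $\ \sum_ik_i\|\mathcal S(x_i\otimes w)\|^2=\chi(\lambda)\|w\|^2$.

*Proof.* It suffices to treat finite multiples.

**Step 1: $\mathcal L=\mathcal S^*\mathcal S$ commutes with $\Delta(U)$ on $V_\theta\otimes W$.** *This is the source of centrality.* Taking adjoints in $\mathcal S\Delta(u^*)=\Delta^{op}(u^*)\mathcal S$ gives $\Delta(u)\mathcal S^*=\mathcal S^*\Delta^{op}(u)$, so $\mathcal L\Delta(u)=\mathcal S^*\Delta^{op}(u)\mathcal S=\Delta(u)\mathcal L$.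

**Step 2: a $U$-linear operator on $W$.** *We take a quantum trace over $V_\theta$.* Let $k=K_{2\rho}^{-1}$. By (1.1), $S^2(y)=k^{-1}yk$, so $kS(y)=S^{-1}(y)k$. With the dual basis $\phi_i$ and $(u\phi)(x)=\phi(S(u)x)$, evaluation $V_\theta^*\otimes V_\theta\to\mathbb C$ is $U$-linear. The element $\sum_i\phi_i\otimes kx_i$ is invariant: $u$ sends it to
$$\sum_iu_{(1)}\phi_i\otimes u_{(2)}kx_i=\sum_i\phi_i\otimes u_{(2)}kS(u_{(1)})x_i,\qquad u_{(2)}kS(u_{(1)})=u_{(2)}S^{-1}(u_{(1)})k=\varepsilon(u)k .$$
Hence $z=\sum_i(\phi_i\otimes\mathrm{id})\mathcal L(kx_i\otimes\,\cdot\,)$, a composition of $U$-linear maps $W\to V_\theta^*\otimes V_\theta\otimes W\to V_\theta^*\otimes V_\theta\otimes W\to W$, is $U$-linear. On $W=V_\lambda\otimes M$, with $M$ a multiplicity Hilbert space, $\mathcal L$ acts as $\mathcal L\otimes\mathrm{id}_M$, so $z$ is a scalar $\chi(\lambda)$ depending only on $\lambda$. With $kx_i=k_ix_i$, $k_i>0$,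
$$\langle w,zw\rangle=\sum_ik_i\langle x_i\otimes w,\mathcal L(x_i\otimes w)\rangle=\sum_ik_i\|\mathcal S(x_i\otimes w)\|^2 .$$

**Step 3: the value.** *We evaluate on an extreme vector.* On a unit lowest weight vector, $\Theta$ acts trivially, since $U^-_{-\beta}$ kills it; on a unit highest weight vector so does $(\Theta^{-1})_{21}$. So
$$\chi(\lambda)=\sum_ik_i\,q^{2(\beta_i,w_0\lambda)}\ \ (\mathcal S=\mathcal R),\qquad\chi(\lambda)=\sum_ik_i\,q^{-2(\beta_i,\lambda)}\ \ (\mathcal S=\mathcal R_{21}^{-1}),$$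
where $w_0$ is the longest Weyl group element. Both $\theta$ and $-\theta$ occur among the $\beta_i$, and $(\theta,w_0\lambda)=-(\theta,\lambda)$. So one term is a constant times $Q^{2(\theta,\lambda)}$. $\square$

## 15. The lower bound on functions

**Proposition 9.** If $f\in B_\lambda$ is a unit vector with $\overline\partial^\dagger\overline\partial f=\mu f$, then $1+\mu\ge c\,Q^{(\theta,\lambda)}$.

*Proof.* **First derivatives.** *We bound the $Y_jf$.* $\|\overline\partial f\|^2=\mu$, so $\sum_j\|Y_jf\|^2\le C\mu$ by (9.3) and Lemma 3.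

**Second derivatives.** *We bound the $Y_mY_jf$ by the detour through $\partial$.* Let $\omega=\overline\partial f=\sum_jY_jf\otimes\bar e^{\,j}\in\Omega^{(0,1)}$. Then $\overline\partial\omega=0$ and $\overline\partial^\dagger\omega=\mu f$, so Proposition 4 gives $\|\partial\omega\|^2=\mu^2$. By Lemma 7, with $\|\omega\|^2=\mu$, $\|X_0\omega\|^2\le C(\mu^2+\mu)$. By Lemma 6(ii) with $Z_0=X_0$, $Z_0^*=Y_0$, also $\|Y_0\omega\|^2\le C(\mu^2+\mu)$. By Lemma 6(i) for $N_Y$, and since $Y_m\omega=\sum_jY_mY_jf\otimes\bar e^{\,j}$,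
$$\sum_{m,j}\|Y_mY_jf\|^2\le C(\mu^2+\mu).$$

**Conclusion.** *We feed this into the central element.* Since $uf=\varepsilon(u)f$ for $u\in U_{\mathfrak l}$, (14.2) shows that each $y_{i'i}f$ is a fixed linear combination of $f$, the $Y_jf$ and the $Y_mY_jf$. By (14.1) and Lemma 8 for $W=A_\lambda$,
$$c\,Q^{2(\theta,\lambda)}\le\chi(\lambda)=\sum_{i,i'}k_i\|y_{i'i}f\|^2\le C(1+\mu+\mu^2)\le C(1+\mu)^2.$$
Take square roots. $\square$

By Proposition 4 with $k=0$, $\|\partial f\|^2=\|\overline\partial f\|^2=\langle\overline\partial^\dagger\overline\partial f,f\rangle$ for $f\in B$. As $\overline\partial^\dagger\overline\partial$ is Hermitian on each finite-dimensional $B_{\lambda'}$ and $\partial$ is colinear, Proposition 9 gives for every $b=\sum_{\lambda'}b_{\lambda'}\in B$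
$$\|\partial b\|^2+\|b\|^2\ \ge\ c_0\sum_{\lambda'}Q^{(\theta,\lambda')}\|b_{\lambda'}\|^2 .\tag{15.1}$$

## 16. From functions to forms, and the proof of Theorem 1

**Proposition 10.** If $\omega\in\Omega_\lambda^{(0,k)}$ is a unit vector with $D^2\omega=\mu\omega$, then $1+\mu\ge c\,Q^{(\theta,\lambda)}$.

*Proof.* **First derivatives of $\omega$.** *The Kähler identity bounds them.* By Proposition 4, $\|\partial\omega\|^2=\langle D^2\omega,\omega\rangle=\mu$. Hence $\sum_m\|X_m\omega\|^2\le C(1+\mu)$ by Lemma 7.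

**Passing to functions.** *We bound $\partial$ of the frame coefficients.* Write $\omega=\sum a_j\otimes v_j$ in the frame basis of Step 8.b for $V=V^{(0,k)}$, and take $c_i\in B$ as in (8.1). By (9.1),
$$X_mc_i=\sum_k\Big[\big(X_mS^{-1}(t_{ki})\big)\,a_k+\sum_r\big(l_{mr}S^{-1}(t_{ki})\big)\,(X_ra_k)\Big].$$
Only left multiplications by a finite set of elements of $A$, independent of $\lambda$, occur here and in (8.1); these are bounded on $L^2(A)$. So $\|c_i\|\le C$ and $\|\partial c_i\|^2\le C\sum_m\|X_mc_i\|^2\le C(1+\mu)$.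

**Isotypic components of $c_i$.** *The weights move only by a bounded amount.* The elements $S^{-1}(t_{ki})$ lie in finitely many $A_{\lambda''}$. If $A_{\lambda''}A_\lambda$ has a component in $A_{\lambda'}$, then $V_{\lambda'}\subseteq V_{\lambda''}\otimes V_\lambda$, which forces $\lambda'-\lambda$ to be a weight of $V_{\lambda''}$. So $c_i\in\bigoplus A_{\lambda'}$ with $\lambda'\in\lambda+F$ for a fixed finite set $F$, and $(\theta,\lambda')\ge(\theta,\lambda)-R_0$ for a constant $R_0$.

**Conclusion.** *We apply (15.1) to the $c_i$.* By (8.2), $a_j=\sum_it_{ij}c_i$, so $1=\|\omega\|^2\le C\sum_i\|c_i\|^2$. Hence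
$$C(1+\mu)\ \ge\ \sum_i\big(\|\partial c_i\|^2+\|c_i\|^2\big)\ \ge\ c_0\,Q^{(\theta,\lambda)-R_0}\sum_i\|c_i\|^2\ \ge\ c\,Q^{(\theta,\lambda)}.\qquad\square$$

*Proof of Theorem 1.* $D^2$ is Hermitian on each finite-dimensional $\Omega_\lambda^{(0,k)}$, so Proposition 10 is the lower bound in Theorem 2. By Step 11.d the resolvent of $D$ is compact; the other axioms are Steps 11.a–11.c. $\blacksquare$

## 17. The upper bound and the counting function

*Proof of Theorem 2.* The lower bound is Proposition 10.

**Step 17.a: $\alpha_s$ is a long root.** *This makes the exponent come out right.* Write $\theta=\sum_jm_j\alpha_j$. Then $\theta^\vee=\sum_jm_j\frac{(\alpha_j,\alpha_j)}{(\theta,\theta)}\alpha_j^\vee$. The coefficient of $\alpha_s^\vee$ is $(\alpha_s,\alpha_s)/(\theta,\theta)\le1$, and it must be a positive integer, so it is $1$. Hence $\alpha_s$ has the length of $\theta$ and lies in its Weyl group orbit, $\alpha_s=w\theta$. For every weight $\nu$ of $V_\lambda$, $(\nu,\alpha_s)=(w^{-1}\nu,\theta)\le(\lambda,\theta)$,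 since $\lambda-w^{-1}\nu$ is a sum of positive roots and $\theta$ is dominant.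

**Step 17.b: the upper bound.** *We compute with the copy of $U_{q_s}(\mathfrak{sl}_2)$ at $\alpha_s$.* Let $\omega=\sum a_j\otimes v_j\in\Omega^{(0,k)}_\lambda$, $V=V^{(0,k)}$. The space $\{a_\phi:\phi\in V^*\}$ is a quotient of $V^*$ under $U_{\mathfrak l}$. So for $\phi$ in a weight basis of $V^*$, $a=a_\phi\in A_\lambda$ is a $K_s$-eigenvector with eigenvalue $q_s^p$, $|p|\le p_0$, where $p_0$ does not depend on $\lambda$. Decompose $a=\sum_ra_r$ orthogonally into components in the isotypic parts of highest weight $r$ for the copy of $U_{q_s}(\mathfrak{sl}_2)$ generated by $E_s,F_s,K_s^{\pm1}$, which is a $*$-subalgebra. By 17.a, $r\le2(\theta,\lambda)/(\alpha_s,\alpha_s)$. Then $F_s^*F_s=q_s^2E_sF_sK_s^{-1}$ acts on $a_r$ by (see Example 1.3)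
$$q_s^{2-p}\Big[\tfrac{r-p}2+1\Big]_{q_s}\Big[\tfrac{r+p}2\Big]_{q_s}\ \le\ C\max(q_s,q_s^{-1})^r\ \le\ C\,Q^{(\theta,\lambda)},$$
where we used $[a]_{q_s}\le C\max(q_s,q_s^{-1})^a$ for $a\ge0$, and $\max(q_s,q_s^{-1})=Q^{(\alpha_s,\alpha_s)/2}$. Summing over the weight basis, $\|F_s\omega\|^2\le CQ^{(\theta,\lambda)}\|\omega\|^2$. The same holds for $F_s^*$ by Lemma 6(ii). By Proposition 4 and Lemma 7,
$$\langle D^2\omega,\omega\rangle=\|\partial\omega\|^2\le C(\|X_0\omega\|^2+\|\omega\|^2)\le C\,Q^{(\theta,\lambda)}\|\omega\|^2.$$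
As $D^2$ preserves the degree $k$, this is the upper bound.

**Step 17.c: summability.** *Polynomial multiplicities lose against exponential eigenvalues.* $\dim\Omega^{(0,\bullet)}_\lambda\le C(\dim V_\lambda)^2$ is polynomially bounded in $\lambda$ by Weyl's dimension formula, and $(\theta,\lambda)\ge c|\lambda|$ on $P^+$. So for all $s>0$
$$\mathrm{Tr}(1+D^2)^{-s}\le C\sum_\lambda\dim(\Omega_\lambda^{(0,\bullet)})\,Q^{-s(\theta,\lambda)}<\infty .$$

**Step 17.d: reduction of $N(\Lambda)$ to a sum of dimensions.** *We use the two-sided bound.* Put $\Sigma(t)=\sum_{(\theta,\lambda)\le t}\dim\Omega_\lambda^{(0,\bullet)}$. An eigenvalue $\le\Lambda$ on $\Omega_\lambda^{(0,\bullet)}$ forces $c_1Q^{(\theta,\lambda)}\le1+\Lambda$; and if $c_2Q^{(\theta,\lambda)}\le1+\Lambda$ then all eigenvalues on $\Omega_\lambda^{(0,\bullet)}$ are $\le\Lambda$. So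
$$\Sigma\Big(\tfrac{\log(1+\Lambda)-\log c_2}{\log Q}\Big)\le N(\Lambda)\le\Sigma\Big(\tfrac{\log(1+\Lambda)-\log c_1}{\log Q}\Big),$$
and it remains to show that $\Sigma(t)\asymp t^{2n}$ for large $t$, where $\asymp$ means comparable from above and below.

**Step 17.e: comparison with a classical vector bundle.** *The dimensions do not depend on $q$.* The map $\omega\mapsto(\phi\mapsto a_\phi)$ identifies $\Omega_\lambda^{(0,\bullet)}$ with $\mathrm{Hom}_{U_{\mathfrak l}}(V^{(0,\bullet)*},A_\lambda)$, and $A_\lambda$ is a sum of $\dim V_\lambda$ copies of $V_\lambda$. So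
$$\dim\Omega_\lambda^{(0,\bullet)}=\dim V_\lambda\cdot\dim\mathrm{Hom}_{U_{\mathfrak l}}(V^{(0,\bullet)*},V_\lambda).$$
Finite-dimensional type 1 modules of $U$ and $U_{\mathfrak l}$ are semisimple with the classical characters, so the second factor is the classical number: let $V_{cl}$ be the classical module with the character of $V^{(0,\bullet)}$. Its weights lie in the weight lattice, since $V^{(0,\bullet)*}$ embeds in a $U$-module, so it is a representation of the compact Levi subgroup. Let $E$ be the associated homogeneous bundle on $G/L_S$; it is nonzero because $V^{(0,0)}=\mathbb C$. Then $\dim\Omega^{(0,\bullet)}_\lambda$ is the dimension of the part of $L^2(G/L_S,E)$ formed with matrix coefficients of $V_\lambda$ (Peter–Weyl).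

**Step 17.f: Weyl's law.** *We count with the Casimir operator.* Regard sections of $E$ as equivariant functions $G\to V_{cl}$. The Casimir operator of $\mathfrak g$ is $-\sum_a\tilde\xi_a^2$ for left-invariant vector fields from an orthonormal basis $(\xi_a)$ of the compact Lie algebra, adapted to the Levi subalgebra and its complement. The $\xi_a$ in the Levi subalgebra act on equivariant functions through $V_{cl}$, so their part is a bundle endomorphism; the others give the principal symbol of a Laplacian on $G/L_S$. So the Casimir is of Laplace type; its eigenvalue on the $\lambda$-part is $(\lambda,\lambda+2\rho)$. Since $\dim_{\mathbb R}G/L_S=2n$, Weyl's law gives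
$$\sum_{(\lambda,\lambda+2\rho)\le T^2}\dim\Omega_\lambda^{(0,\bullet)}\asymp T^{2n}.$$
On $P^+$, $(\theta,\lambda)$ and $|\lambda|$ are comparable, and $|\lambda|^2\le(\lambda,\lambda+2\rho)\le C(1+|\lambda|)^2$. Hence $\Sigma(t)\asymp t^{2n}$, and $N(\Lambda)\asymp(\log\Lambda)^{2n}$ by Step 17.d. $\blacksquare$
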